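# Orthogonal complements of spherical objects are nonzero

## 1. Nonvanishing of ${}^\perp\mathcal E$ and its companions

**Theorem 1.** Let $k$ be a field, let $\mathcal D$ be the perfect derived category of a smooth proper dg algebra over $k$, with Serre functor $S$, and let $d\ge 1$ be an integer. Let $\mathcal E\in\mathcal D$ be $d$-spherical, that is, $\mathrm{Hom}^\bullet(\mathcal E,\mathcal E)\cong k\oplus k[-d]$ and $S(\mathcal E)\cong\mathcal E[d]$. Then the orthogonal complement
$${}^\perp\mathcal E=\{F\in\mathcal D:\ \mathrm{Hom}(F,\mathcal E[i])=0\ \text{for all } i\in\mathbb Z\}$$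
contains a nonzero object.

In words: no single spherical object can "see" all of $\mathcal D$. However it sits in $\mathcal D$, some nonzero object has no maps to it in any degree. There is no hypothesis on the field, and no geometry is assumed.

The question comes from the paper of Genki Ouchi, "On entropy of spherical twists", arXiv:1705.01001 (2017), which says: "In general, it is not known whether orthogonal complements of spherical objects are non-empty." There "non-empty" means: contains a nonzero object. We write ${}^\perp\mathcal E\neq0$ for this.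

The definition of "$d$-spherical" makes sense for every $d\in\mathbb Z$; for $d=0$ it asks that $\mathrm{Hom}^\bullet(\mathcal E,\mathcal E)$ be two-dimensional and concentrated in degree $0$. The full picture is as follows. Here $\mathrm{thick}(-)$ is the smallest full triangulated subcategory containing the given objects and closed under shifts, cones and direct summands.

**Theorem 2.** Let $d\in\mathbb Z$ and let $\mathcal E\in\mathcal D$ be $d$-spherical. Then ${}^\perp\mathcal E=0$ if and only if $d=0$ and $\mathcal D=\mathrm{thick}(\mathcal E)$. In that case $\mathrm{End}(\mathcal E)$ is semisimple. This case occurs: $\mathcal D=\mathrm{Perf}(k\times k)$, $\mathcal E=k\times k$.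

**Theorem 3.** Let $d\ne0,1$ and let $\mathcal E\in\mathcal D$ be $d$-spherical.
(a) In the Verdier quotient $\mathcal D/\mathrm{thick}(\mathcal E\cup{}^\perp\mathcal E)$ every object $Z$ satisfies $Z\cong Z[d-1]$.
(b) If $d$ is even, then $2K_0(\mathcal D)\subset\mathbb Z[\mathcal E]+\mathrm{im}\,K_0({}^\perp\mathcal E)$. The factor $2$ cannot be removed in general.

The last statement concerns entropy. The spherical twist $T_{\mathcal E}$ sends $F$ to the cone of the evaluation map $\mathrm{Hom}^\bullet(\mathcal E,F)\otimes\mathcal E\to F$. The categorical entropy $h_t$ of Dimitrov–Haiden–Katzarkov–Kontsevich is defined like this. For objects $M,N$ let $c_t(M,N)$ be the infimum of the sums $\sum_{i=1}^pe^{n_it}$ over all chains $0=A_0\to A_1\to\dots\to A_p=N\oplus N'$ (any $N'$) in which the cone of $A_{i-1}\to A_i$ is $M[n_i]$. For an object $M$ with $\mathrm{thick}(M)=\mathcal D$ put $h_t(T)=\lim_{N\to\infty}\frac1N\log c_t(M,T^NM)$. Ouchi's result is that $h_t(T_{\mathcal E})=(1-d)t$ for $t\le0$, and that $h_t(T_{\mathcal E})=0$ for $t>0$ if moreover ${}^\perp\mathcal E\neq0$.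 With Theorem 1 the last hypothesis holds automatically, which proves the following.

**Corollary 4.** For every $d\ge1$ and every $d$-spherical $\mathcal E$: $h_t(T_{\mathcal E})=(1-d)t$ for $t\le0$ and $h_t(T_{\mathcal E})=0$ for $t>0$, with no hypothesis on ${}^\perp\mathcal E$.

## 2. Perfect modules, Serre duality, spherical objects

Let $A$ be a dg algebra over $k$ and $D(A)$ the derived category of right dg $A$-modules. We write $\delta$ for differentials, to keep $d$ free for the integer. The shift is $M[1]^i=M^{i+1}$ with differential $-\delta$ and the same right action. We write $\mathrm{Hom}^\bullet(F,G)$ for the graded space whose degree-$i$ part is $\mathrm{Hom}(F,G[i])$, and $W^*$ for the $k$-dual of $W$.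

**Definition.** $\mathrm{Perf}(A)=\mathrm{thick}(A)\subset D(A)$. The algebra $A$ is *proper* if $\dim_kH^*(A)<\infty$, and *smooth* if $A$, as an $A$-$A$-bimodule, lies in $\mathrm{thick}(A\otimes_kA)$.

$\mathrm{Perf}(A)$ consists of the compact objects of $D(A)$ and is idempotent complete: every idempotent endomorphism splits. If $A$ is proper, then $\mathrm{Hom}^\bullet(F,G)$ is finite-dimensional for all perfect $F,G$, since this holds for $F=G=A$ and passes to shifts, cones and summands in each variable.

Three algebras to keep in mind: $k\times k$ is smooth and proper. The free algebra $k[y]$ on one generator, of any degree, is smooth, because of the bimodule resolution $k[y]\otimes k[y]\,[-|y|]\to k[y]\otimes k[y]\to k[y]$; it is not proper. The algebra $k[x]/(x^2)$ with $|x|=d\geq 1$ and $\delta=0$ is proper, and Section 3 will show it is not smooth.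

**Definition.** A *Serre functor* is an autoequivalence $S$ of $\mathcal D$ with isomorphisms $\mathrm{Hom}(X,SY)\cong\mathrm{Hom}(Y,X)^*$, natural in $X$ and $Y$.

From now on $A$ is smooth and proper and $\mathcal D=\mathrm{Perf}(A)$. For a smooth projective variety $X$, the category $D^b(\mathrm{coh}\,X)$ is of this form, with $S=-\otimes\omega_X[\dim X]$.

Here are examples of spherical objects.

* $d=1$: let $X$ be a smooth projective geometrically connected curve and $p\in X$ a $k$-rational point. For $\mathcal E=\mathcal O_p$ we have $\mathrm{Hom}=k$ and $\mathrm{Ext}^1=k$ (the tangent space at $p$), and $\mathcal O_p\otimes\omega_X[1]\cong\mathcal O_p[1]$.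
* $d=2$: let $X=\mathbb F_2$ be the Hirzebruch surface with its $(-2)$-curve $C\cong\mathbb P^1$, and $\mathcal E=\mathcal O_C(-1)$ (Seidel–Thomas). The local Ext sheaves of $\mathcal E$ with itself are $\mathcal O_C$ in degree $0$ and the normal bundle $\mathcal O_C(-2)$ in degree $1$. The only nonzero cohomology is $H^0(\mathcal O_C)=k$, in total degree $0$, and $H^1(\mathcal O_C(-2))=k$, in total degree $2$. Adjunction gives $K\cdot C=0$, so $\omega_X|_C$ is trivial and $S(\mathcal E)\cong\mathcal E[2]$.
* $d=0$: in $\mathrm{Perf}(k\times k)$ we have $S=\mathrm{id}$, and $\mathcal E=k\times k$ has $\mathrm{Hom}^\bullet(\mathcal E,\mathcal E)=k\oplus k$ in degree $0$.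

Left and right orthogonals of a spherical object agree, and this is half of the following lemma.

**Lemma 5.** Let $d\in\mathbb Z$ and let $\mathcal E$ be $d$-spherical. Then ${}^\perp\mathcal E=\mathcal E^\perp:=\{F\in\mathcal D:\mathrm{Hom}^\bullet(\mathcal E,F)=0\}$. Moreover there is a linear form $\tau:\mathrm{Hom}(\mathcal E,\mathcal E[d])\to k$ such that for all $X\in\mathcal D$ the map
$$\mathrm{Hom}(X,\mathcal E[d])\to\mathrm{Hom}(\mathcal E,X)^*,\qquad g\mapsto\tau(g\circ-)\tag{1}$$
is bijective.

*Proof.* Since $\mathcal E[i]\cong S(\mathcal E[i-d])$, we have $\mathrm{Hom}(F,\mathcal E[i])\cong\mathrm{Hom}(\mathcal E[i-d],F)^*$. Letting $i$ vary gives the first claim. For the second, let $\eta_X:\mathrm{Hom}(X,\mathcal E[d])\to\mathrm{Hom}(\mathcal E,X)^*$ be the isomorphism obtained from $S\mathcal E\cong\mathcal E[d]$. It is natural in $X$. Put $\tau=\eta_{\mathcal E[d]}(\mathrm{id})$. For $g:X\to\mathcal E[d]$, naturality along $g$ applied to $\mathrm{id}_{\mathcal E[d]}$ reads $\eta_X(g)=\tau\circ(g\circ-)$. $\square$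

So to prove Theorem 1 we may look for $F\neq0$ with $\mathrm{Hom}^\bullet(\mathcal E,F)=0$.

## 3. What goes wrong without smoothness or without properness

Both hypotheses on the algebra matter.

*Smoothness is needed.* Let $B=k[x]/(x^2)$ with $|x|=d\ge1$ and zero differential. Then $\mathrm{Perf}(B)$ has finite-dimensional $\mathrm{Hom}^\bullet$. For $Y$ perfect, $Y\otimes_BB^*\cong\mathrm{Hom}_k(\mathrm{RHom}_B(Y,B),k)$, so
$$\mathrm{RHom}_B(X,Y\otimes_BB^*)\cong\mathrm{Hom}_k(X\otimes_B\mathrm{RHom}_B(Y,B),k)\cong\mathrm{Hom}_k(\mathrm{RHom}_B(Y,X),k).$$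
Also $B^*\cong B[d]$ as right modules: the form dual to $x$, of degree $-d$, generates $B^*$ freely. Hence $-\otimes_BB^*$ preserves $\mathrm{Perf}(B)$ and is its Serre functor. The object $\mathcal E=B$ satisfies $\mathrm{Hom}^\bullet(B,B)=k\oplus k[-d]$ and $S(B)=B^*\cong B[d]$. But $\mathcal E$ generates: if $\mathrm{Hom}^\bullet(F,\mathcal E)=0$, then $\mathrm{Hom}^\bullet(F,-)$ vanishes on $\mathrm{thick}(\mathcal E)=\mathrm{Perf}(B)$, so $\mathrm{id}_F=0$. Thus ${}^\perp\mathcal E=0$.

*Properness is needed.* Let $d\ge2$ and let $R=k[y]$, $|y|=1-d$, which is smooth. Let $\mathcal E=k=\mathrm{cone}(y:R[d-1]\to R)$, a perfect right module. For $F$ perfect, applying $\mathrm{RHom}(-,F)$ to this cone gives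
$$\mathrm{RHom}(\mathcal E,F)=\mathrm{fibre}\big(F\xrightarrow{\ \cdot y\ }F[1-d]\big)\cong(F\otimes^L_Rk)[-d],$$
because $F\otimes^L_Rk$ is the cone of $\cdot y:F[d-1]\to F$ (signs do not matter here). With $F=k$ this gives $\mathrm{Hom}^\bullet(\mathcal E,\mathcal E)=k\oplus k[-d]$, since $y$ acts by $0$ on $k$. Also $\mathrm{RHom}(F,k)=(F\otimes^L_Rk)^*$, and $F\otimes_R^Lk$ has finite-dimensional cohomology, so
$$\mathrm{Hom}(\mathcal E,F[i])\cong H^{i-d}(F\otimes^L_Rk)\cong\mathrm{Hom}(F,\mathcal E[d-i])^*,$$
which is the duality that "$S\mathcal E\cong\mathcal E[d]$" would express. Suppose $\mathrm{RHom}(F,k)=0$. Then $F\otimes^L_Rk=0$, so $y:H^i(F)\to H^{i+1-d}(F)$ is bijective for all $i$. A nonzero class of degree $i$ would be $y$ times a class of degree $i+(d-1)$, and so on upward forever, but $H^*(F)$ is bounded above because $R$ lives in degrees $\le0$. So $F=0$, and no nonzero perfect $F$ is orthogonal to $\mathcal E$.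

## 4. Two computations by hand: points on curves and a $(-2)$-curve

Take $X$ a curve of genus $g$ as in Section 2, $\mathcal E=\mathcal O_p$, and start from $G=\mathcal O_X$. This is not in ${}^\perp\mathcal E$: $\mathrm{Hom}^\bullet(\mathcal O_p,\mathcal O_X)$ is one-dimensional, in degree $1$. The sensible first attempt is to cancel it. The nonzero map $\mathcal O_p[-1]\to\mathcal O_X$ has cone $\mathcal O_X(p)$. But $\mathrm{Hom}^\bullet(\mathcal O_p,\mathcal O_X(p))$ is again one-dimensional, so we cancel again and get $\mathcal O_X(2p)$, then $\mathcal O_X(3p)$, and so on. The union of the $\mathcal O_X(np)$ is the sheaf of functions that may have poles of any order at $p$. It is orthogonal to $\mathcal O_p$, but it is not coherent: we have left $\mathcal D$.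

The same happens for any spherical $\mathcal E$ and any $G\in\mathcal D$. Put $r=\dim\mathrm{Hom}^\bullet(\mathcal E,G)$. The evaluation map $\mathrm{Hom}^\bullet(\mathcal E,G)\otimes\mathcal E\to G$ induces on $\mathrm{Hom}^\bullet(\mathcal E,-)$ a map from a space of dimension $2r$ to one of dimension $r$. It is surjective, so its kernel has dimension $r$, and the cone of the evaluation again has $\mathrm{Hom}^\bullet(\mathcal E,-)$ of dimension $r$. Finitely many such steps never reach $0$ if $r>0$.

On the curve there is a way out. Do not go to the limit. Instead, stop at stage $n$ and compare $\mathcal O_X$ with $\mathcal O_X(np)$ through a second map. Besides the canonical section $\sigma_n$, which vanishes at $p$, look for a section $s:\mathcal O_X\to\mathcal O_X(np)$ with $s(p)\ne0$. Then $\mathrm{cone}(s)$ is the torsion sheaf on the zeros of $s$, none of which is $p$, so it lies in ${}^\perp\mathcal O_p$. Such an $s$ is a rational function with a pole of order exactly $n$ at $p$ and no other pole. Prescribe its principal part $\sum_{j\le n}c_jz^{-j}$, $c_n\neq0$,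 a section of $\mathcal O_X(np)/\mathcal O_X$. The obstruction to a global function with this principal part is the image in $H^1(X,\mathcal O_X)$, a space of dimension $g$. Among the $g+1$ principal parts $z^{-1},\dots,z^{-(g+1)}$ some nontrivial combination is unobstructed. On $\mathbb P^1$ one can take $n=1$. For $g=1$ one cannot, since a function with a single simple pole gives a degree-$1$ map to $\mathbb P^1$; one needs $n=2$.

Now the surface $X=\mathbb F_2$, $\mathcal E=\mathcal O_C(-1)$, $d=2$. Let $f$ be the fibre class, so $f\cdot C=1$, and take $G=\mathcal O(f)$. Then $\mathrm{Hom}^\bullet(G,\mathcal E)=H^*(\mathbb P^1,\mathcal O(-2))$ is one-dimensional in degree $1$, so $\mathrm{Hom}^\bullet(\mathcal E,G)$ is also one-dimensional, in degree $2-1=1$. Cancelling it once gives $G_1=\mathcal O(f+C)$, since $\mathcal O(f+C)/\mathcal O(f)=\mathcal O_C(1-2)=\mathcal E$. Now compare $G$ with $G_1$, this time with a shift, through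
$$\mathrm{Hom}(G,G_1[1])=H^1(\mathcal O(C))\cong H^1(\mathcal O_C(-2))=k,$$
where the isomorphism uses $H^1(\mathcal O)=H^2(\mathcal O)=0$. A nonzero element $s$ is a nonsplit extension $0\to\mathcal O(f+C)\to M\to\mathcal O(f)\to0$, with $M=\mathrm{cone}(s)[-1]$. Restricted to $C$, it is an extension of $\mathcal O(1)$ by $\mathcal O(-1)$ with nonzero class, so $M|_C\cong\mathcal O\oplus\mathcal O$. Hence $\mathrm{Hom}^\bullet(M,\mathcal E)=H^*(\mathbb P^1,\mathcal O(-1)^{2})=0$, and $0\ne M\in{}^\perp\mathcal E$. Note $[M]=2[\mathcal O(f)]+[\mathcal E]$ in $K_0$; the $2$ will come back in Theorem 3.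

The general proof imitates these two computations. After $n$ cancellations, $G$ has become an object $G_n$ which, seen from $\mathcal E$, looks like a shifted copy of $G$. We construct a map $s$ from $G$ to a shift of $G_n$ which $\mathcal E$ sees as an isomorphism. To carry this out we must know the structure that $\mathcal E$ sees: modules over its endomorphism algebra.

## 5. Modules over $k[x]/(x^2)$

In Sections 5–7 we assume

> (H) $d\neq0$; or $d=0$ and $\mathrm{End}(\mathcal E)\cong k[x]/(x^2)$.

Every $d\ge1$ satisfies (H). Let $B=k[x]/(x^2)$ with $|x|=d$ and zero differential. Then $\mathrm{Hom}^\bullet(\mathcal E,\mathcal E)\cong B$ as graded algebras: if $d\ne0$, then $x^2$ has degree $2d\ne0,d$, so it vanishes; if $d=0$ this is (H).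

**Step 1: passing to $D(B)$.** The purpose is to replace the dg endomorphism algebra of $\mathcal E$ by the explicit algebra $B$. Choose an h-projective model of $\mathcal E$ and let $\mathfrak B$ be its dg endomorphism algebra, so $H^*(\mathfrak B)=B$.

**Lemma 6.** $\mathfrak B$ and $B$ are quasi-isomorphic dg algebras.

*Proof.* If $d=0$, the cohomology of $\mathfrak B$ sits in degree $0$, and $\mathfrak B\leftarrow\tau_{\le0}\mathfrak B\to H^0(\mathfrak B)=B$ are quasi-isomorphisms. Let $d\neq0$. By Kadeishvili and Lefèvre-Hasegawa, $\mathfrak B$ has a strictly unital minimal $A_\infty$-model on $B$: operations $m_n$ of degree $2-n$ on $B$, with $m_2$ the product, and $m_n$ for $n\ge3$ vanishing when one argument is $1$. So $m_n$, $n\ge3$, is determined by $m_n(x,\dots,x)$, of degree $nd+2-n$. It can be nonzero only if this degree is $0$ or $d$, that is,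
$$n(d-1)=-2\quad\text{or}\quad(n-1)(d-1)=-1 .$$
If $d\ge1$ both left sides are $\ge0$. If $d\le-1$ they are $\le-6$ and $\le-4$. So $m_n=0$ for all $n\ge3$, the model is the graded algebra $B$ itself, and $\mathfrak B$ is quasi-isomorphic to $B$. $\square$

Hence $D(\mathfrak B)\simeq D(B)$, with $\mathfrak B$ corresponding to $B$. We get exact functors
$$\Psi=\mathrm{RHom}(\mathcal E,-):D(A)\to D(B),\qquad\Phi=-\otimes^L_{\mathfrak B}\mathcal E:D(B)\to D(A),$$
with $\Phi$ left adjoint to $\Psi$, and
$$\Phi(B)=\mathcal E,\qquad\Psi(\mathcal E)=B,\qquad H^i(\Psi G)=\mathrm{Hom}(\mathcal E,G[i]).$$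
The unit $N\to\Psi\Phi N$ is an isomorphism for $N=B$, where it is the map sending $b\in\mathfrak B$ to $b$ acting on $\mathcal E$; hence for all $N\in\mathrm{Perf}(B)=\mathrm{thick}(B)$. Also $\Phi$ maps $\mathrm{Perf}(B)$ into $\mathrm{thick}(\mathcal E)$. For $G\in\mathcal D$, $H^*(\Psi G)$ is finite-dimensional, and by Lemma 5
$$\Psi G=0\iff G\in\mathcal E^\perp={}^\perp\mathcal E.$$

In this language the first attempt of Section 4, done at once, is to take the cone of the counit $\Phi\Psi G\to G$. If $\Psi G$ is perfect over $B$, then $\Phi\Psi G\in\mathrm{thick}(\mathcal E)$ and the cone lies in ${}^\perp\mathcal E$. The attempt breaks exactly when $\Psi G$ is not perfect, as for $\Psi(\mathcal O_X)$ on the curve, whose cohomology is one-dimensional: $\Phi\Psi G$ need not be in $\mathcal D$.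

**Step 2: maps into $\mathrm{thick}(\mathcal E)$ are visible in $D(B)$.** The functor $\Psi$ is not fully faithful on $\mathcal D$: it kills $\mathcal O_q$ for another rational point $q\ne p$ of the curve. But sphericity makes it so when the target is built from $\mathcal E$, and this lets us construct maps out of $G$ by pure algebra.

**Lemma 7.** For $G\in\mathcal D$ and $C\in\mathrm{thick}(\mathcal E)$, the map $\Psi:\mathrm{Hom}(G,C)\to\mathrm{Hom}_{D(B)}(\Psi G,\Psi C)$ is bijective.

*Proof.* The objects $C$ for which this holds for all $G\in\mathcal D$ are closed under shifts, cones (five lemma) and summands. So it suffices to treat $C=\mathcal E[d]$.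

Extend $\tau:B^d\to k$ by zero to a form on $B$ (for $d=0$ it is already defined on all of $B=B^0$). By (1) with $X=\mathcal E$, the form $\tau(x\circ-)$ on $\mathrm{Hom}(\mathcal E,\mathcal E)$ is nonzero; as $x^2=0$, this says $\tau(x)\ne0$. Let $B^*=\mathrm{Hom}_k(B,k)$ with right action $(fc)(b)=f(cb)$. The map of right dg modules
$$B\to B^*[-d],\qquad b\mapsto\tau b=\tau(b\,\cdot)$$
is injective: if $b=\alpha+\beta x$ with $\tau(b\,\cdot)=0$, then $0=\tau(bx)=\alpha\tau(x)$, so $\alpha=0$, and $0=\tau(b)=\beta\tau(x)$, so $\beta=0$. By dimension it is an isomorphism, so $B[d]\cong B^*$.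

For every $N\in D(B)$ we have $\mathrm{RHom}_B(N,B^*)=\mathrm{Hom}_k(N,k)$ via evaluation at $1\in B$. So $f\mapsto\mathrm{ev}_1\circ H^0(f)$ is a bijection $\mathrm{Hom}_{D(B)}(N,B^*)\to(H^0N)^*$. Under $B[d]\cong B^*$, evaluation at $1$ becomes $b\mapsto\tau(b)$. Hence
$$\mathrm{Hom}_{D(B)}(N,B[d])\to(H^0N)^*,\qquad f\mapsto\tau\circ H^0(f)$$
is bijective. Take $N=\Psi G$. Then $H^0(\Psi G)=\mathrm{Hom}(\mathcal E,G)$, and for $g:G\to\mathcal E[d]$ the map $H^0(\Psi g)$ is $g\circ-$. So the composite
$$\mathrm{Hom}(G,\mathcal E[d])\xrightarrow{\ \Psi\ }\mathrm{Hom}_{D(B)}(\Psi G,B[d])\longrightarrow\mathrm{Hom}(\mathcal E,G)^*$$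
is $g\mapsto\tau(g\circ-)$, which is bijective by (1). The second arrow is bijective, so the first is. $\square$

**Step 3: perfect approximations of the trivial module.** The next modules will play the role of the thickened points $\mathcal O_{np}$. Let $\Theta_n$ be the right dg $B$-module that is free on $t_1,\dots,t_n$ with
$$|t_i|=(i-1)(d-1),\qquad\delta t_1=0,\qquad\delta t_i=t_{i-1}x\quad(i>1).$$
The degrees fit: $|t_{i-1}x|=(i-2)(d-1)+d=|t_i|+1$. And $\delta^2=0$ because $x^2=0$. For example $\Theta_1=B$, and $\Theta_2$ has basis $t_1,t_1x,t_2,t_2x$ with $\delta t_2=t_1x$ and no other nonzero differential.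

In general the cocycles are spanned by $t_1$ and all $t_ix$, and the boundaries by $t_1x,\dots,t_{n-1}x$. Hence
$$H^*(\Theta_n)=k\,t_1\oplus k\,t_nx,\qquad|t_nx|=n(d-1)+1.\tag{2}$$
$\Theta_n$ is an iterated extension of shifts of $B$, so $\Theta_n\in\mathrm{Perf}(B)$. Let $\Theta=\bigcup_n\Theta_n$, which is semifree. In $\Theta$ all $t_ix$ are boundaries, so the map
$$\Theta\to k,\qquad t_1\mapsto1,\quad t_i\mapsto0\ (i>1),\quad t_ix\mapsto0$$
is a quasi-isomorphism of dg modules onto the trivial module $k$ (where $x$ acts by $0$). Consequently $\mathrm{RHom}_B(k,k)=\mathrm{Hom}_B(\Theta,k)$. A homomorphism is given by arbitrary values on the $t_i$, and the differential is zero since $h(\delta t_i)=h(t_{i-1})x=0$. So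
$$H^*\mathrm{RHom}_B(k,k)\ \text{ is infinite-dimensional}.\tag{3}$$

**Step 4: every finite module is trivial up to perfect ones.** The trivial module is easy to map out of. This step shows that, after removing a perfect piece, we can always get there.

**Lemma 8.** Let $N\in D(B)$ with $\dim_kH^*(N)<\infty$. There is a triangle $C\to N\to V\to C[1]$ in $D(B)$ where $V$ is a finite-dimensional graded vector space with zero differential on which $x$ acts by $0$, and $C\in\mathrm{Perf}(B)$ is a finite iterated extension of shifts of modules $\Theta_n$.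

*Proof.* If some morphism $\Theta_n[-a]\to N$ is injective on cohomology, replace $N$ by its cone. This lowers $\dim H^*$ by $2$, so after finitely many replacements we reach $N\to N'$ such that no morphism $\Theta_n[-a]\to N'$ is injective on cohomology. By the octahedral axiom the fibre $C$ of $N\to N'$ is a finite iterated extension of the modules used. It remains to show $N'\cong V:=H^*(N')$ with trivial action.

A morphism of dg modules $f:\Theta_i[-a]\to N'$ is the same as elements $n_1,\dots,n_i$ of $N'$, with $n_l=f(t_l)$ of degree $a+(l-1)(d-1)$, such that $\delta n_1=0$ and $\delta n_l=(-1)^an_{l-1}x$ for $l>1$. Let $0\ne v\in H^a(N')$ and let $n_1$ be a cocycle representing $v$. Suppose $n_1,\dots,n_i$ as above are found. Then $n_ix$ is a cocycle, since $\delta(n_i)x=\pm n_{i-1}x^2=0$ (or $\delta n_1=0$), of degree $a+i(d-1)+1$. Suppose its class were nonzero.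

* If $i(d-1)+1\ne0$, then $f$ sends the two basis classes $t_1$ and $t_ix$ of $H^*(\Theta_i)$ to the nonzero classes $v$ and $[n_ix]$ in different degrees. So $H^*(f)$ is injective.
* If $i(d-1)+1=0$, then $i(1-d)=1$, so $i=1$ and $d=0$. Here $\Theta_1=B$, and $H^*(f)$ is $b\mapsto vb$, whose kernel is an ideal of $k[x]/(x^2)$ not containing $x$. Every nonzero ideal contains $x$, so the kernel is $0$ and $H^*(f)$ is injective.

Both contradict the choice of $N'$. So $(-1)^an_ix=\delta n_{i+1}$ for some $n_{i+1}$, and we continue. The result is a morphism $\Theta[-a]\to N'$ with $t_1\mapsto v$ on cohomology. Do this for every vector in a homogeneous basis of $V$, and write $V\otimes\Theta$ for the direct sum of the corresponding shifts of $\Theta$. As $H^*(\Theta)=k\,t_1$, the resulting map $V\otimes\Theta\to N'$ is a quasi-isomorphism. So is $V\otimes\Theta\to V$, by Step 3. $\square$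

For $N=B$ the lemma takes $C=B$, $V=0$; for $N=k$ it takes $C=0$, $V=k$.

**Step 5: $\mathcal E$ does not generate.** The construction needs an object outside $\mathrm{thick}(\mathcal E)$ to start from. This step provides one, and smoothness enters here, as the example $B$ of Section 3 shows it must.

**Lemma 9.** Under (H), $\mathcal D\ne\mathrm{thick}(\mathcal E)$.

*Proof.* Suppose $\mathcal D=\mathrm{thick}(\mathcal E)$. We first show that $\Psi$ is an equivalence. Since $\mathcal E$ is compact, $\Psi$ commutes with direct sums, so the objects $N$ for which the unit $N\to\Psi\Phi N$ is invertible are closed under cones, shifts and direct sums. They include $B$, hence are all of $D(B)$. If $\Psi G=0$, then $\mathrm{Hom}(A,G[i])=0$ for all $i$, because $A\in\mathrm{thick}(\mathcal E)$; so $G=0$. The cone of any counit $\Phi\Psi G\to G$ is killed by $\Psi$, hence is $0$. So $\Psi:D(A)\to D(B)$ is an equivalence.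

Let $Z\in D(A)$ correspond to the trivial module $k$. Then $\mathrm{RHom}(\mathcal E,Z)$ has finite-dimensional cohomology. As $A\in\mathrm{thick}(\mathcal E)$, so does $\mathrm{RHom}(A,Z)=Z$. Since $A$ is smooth, $A\in\mathrm{thick}(A\otimes_kA)$ as a bimodule, so
$$Z=Z\otimes^L_AA\in\mathrm{thick}(Z\otimes_kA)\subset\mathrm{thick}(A),$$
because $Z\otimes_kA\cong H^*(Z)\otimes_kA$ is a finite sum of shifts of $A$. Thus $Z\in\mathcal D$, and $\mathrm{Hom}^\bullet(Z,Z)$ is finite-dimensional. But it equals $H^*\mathrm{RHom}_B(k,k)$, contradicting (3). $\square$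

## 6. The objects $G_n$ and the comparison map $s:G\to G_n[n(d-1)]$

**Step 6: normalizing $G$.** The purpose is to modify an object by something in $\mathrm{thick}(\mathcal E)$ so that $\mathcal E$ sees a trivial module. Let $G_0\in\mathcal D$ and take $C\to\Psi G_0\to V$ from Lemma 8. Put $C'=\Phi C\in\mathrm{thick}(\mathcal E)$ and let $G$ be the cone of the adjoint map $C'\to G_0$. The unit $C\to\Psi C'$ is an isomorphism and turns $\Psi C'\to\Psi G_0$ into the given map $C\to\Psi G_0$. Hence $\Psi G\cong V$, a trivial module. Also $G\in\mathcal D$, and $G\in\mathrm{thick}(\mathcal E)$ if and only if $G_0\in\mathrm{thick}(\mathcal E)$.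

Assume from here to the end of the section that $V\neq0$, and put $r=\dim V$.

**Step 7: the $n$-th cancellation $G_n$.** The purpose is to cancel $\Psi G$ by a perfect approximation of $V$ and to see what error remains. Let
$$V\otimes\mathcal E_n:=\Phi(V\otimes\Theta_n)\in\mathrm{thick}(\mathcal E),\qquad\text{so}\quad\Psi(V\otimes\mathcal E_n)=V\otimes\Theta_n.$$
For $j\le n$ let $\iota_{j,n}:V\otimes\mathcal E_j\to V\otimes\mathcal E_n$ be induced by $\Theta_j\subset\Theta_n$. Let $\varphi_n:V\otimes\mathcal E_n\to G$ be adjoint to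
$$V\otimes\Theta_n\subset V\otimes\Theta\to V\cong\Psi G,\qquad v\otimes t_1\mapsto v.$$
By naturality of adjunction, $\varphi_n\iota_{j,n}=\varphi_j$. Complete $\varphi_n$ to a triangle
$$V\otimes\mathcal E_n\xrightarrow{\ \varphi_n\ }G\xrightarrow{\ \sigma_n\ }G_n\xrightarrow{\ \partial_n\ }V\otimes\mathcal E_n[1].$$
By (2), on cohomology $\Psi\varphi_n$ is the map $Vt_1\oplus Vt_nx\to V$ with $vt_1\mapsto v$ and $vt_nx\mapsto0$. It is surjective with kernel $Vt_nx$. The long exact sequence gives
$$H^*(\Psi\sigma_n)=0,\qquad H^*(\Psi\partial_n)\ \text{is injective},\qquad\dim H^*(\Psi G_n)=r.\tag{4}$$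
More precisely $H^*(\Psi G_n)\cong Vt_nx$ shifted by $[1]$, that is, $V[-n(d-1)]$ as a graded space. So the error has the same size as $V$, but it has moved by $n(d-1)$ degrees: $G$ and $G_n[n(d-1)]$ look alike from $\mathcal E$. The map $\sigma_n$ does not realize this likeness, because it is zero on $H^*\Psi$. We need another map.

**Step 8: the maps $q_j$.** These are the abstract principal parts; $q_n$ hits exactly the class $t_nx$ that survives in $H^*(\Psi G_n)$. The assignment $v\mapsto v\otimes t_jx$ is a morphism of dg $B$-modules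
$$V\to V\otimes\Theta_j[1+j(d-1)],$$
since $t_jx$ is a cocycle killed by $x$, while $V$ has zero differential and $x$ acts on $V$ by $0$. (This is why Step 6 made $\Psi G$ trivial.) The target is $\Psi$ of an object of $\mathrm{thick}(\mathcal E)$, so by Lemma 7 this morphism is $\Psi(q_j)$ for a unique
$$q_j:G\to V\otimes\mathcal E_j[1+j(d-1)].$$

**Step 9: lifting $q$ to $s$.** Here the comparison map is built.

**Proposition 10.** Let $n\ge1$ and $m=n(d-1)$. Let $q:G\to V\otimes\mathcal E_n[1+m]$ be either $q=q_n$ or, if $d=1$, $q=\sum_{j\le n}c_j\,\iota_{j,n}[1]\,q_j$ with $c_j\in k$ and $c_n\ne0$. If $\varphi_n[1+m]\circ q=0$, then there is $s:G\to G_n[m]$ with $\partial_n[m]\circ s=q$, and for any such $s$ we have $\mathrm{cone}(s)\in{}^\perp\mathcal E$.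

*Proof.* In the shifted triangle, the map after $\partial_n[m]:G_n[m]\to V\otimes\mathcal E_n[1+m]$ is $\pm\varphi_n[1+m]$. Since it kills $q$, the map $q$ factors as $\partial_n[m]\circ s$.

On cohomology, $\Psi(\partial_n[m])\Psi(s)=\Psi(q)$ sends $v$ to $\sum_{j\le n}c_j[v\otimes t_jx]$ (only the term $j=n$, with $c_n=1$, if $q=q_n$). For $j<n$ the element $t_jx=\delta t_{j+1}$ is a boundary in $\Theta_n$. So $v\mapsto c_n[v\otimes t_nx]$, which is injective. Hence $H^*(\Psi s)$ is injective. Its source $V$ and its target $H^*(\Psi G_n[m])$ both have dimension $r$, by (4). So $\Psi s$ is an isomorphism, $\Psi(\mathrm{cone}(s))=0$, and $\mathrm{cone}(s)\in\mathcal E^\perp={}^\perp\mathcal E$. $\square$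

Let us check this against the curve, with $\mathcal E=\mathcal O_p$, $d=1$, $G=\mathcal O_X$. Here $\dim H^*(\Psi G)=1$, so no module $\Theta_n$ can inject on cohomology; the proof of Lemma 8 gives $C=0$ and $\Psi G\cong V=k[-1]$. Write $\mathcal E_n=\Phi(\Theta_n)$. Then $\mathcal E_1=\mathcal O_p$. The quotient $\Theta_n/\Theta_{n-1}$ is $B$, and the connecting map $B\to\Theta_{n-1}[1]$ sends $1$ to $\pm t_{n-1}x$, a nonzero class. So if $\mathcal E_{n-1}\cong\mathcal O_{(n-1)p}$, then $\mathcal E_n$ is a nonsplit extension of $\mathcal O_p$ by $\mathcal O_{(n-1)p}$. As $\mathrm{Ext}^1(\mathcal O_p,\mathcal O_{(n-1)p})$ is one-dimensional and $\mathcal O_{np}$ is such an extension, $\mathcal E_n\cong\mathcal O_{np}$. The object $G_n$ is an extension of $\mathcal O_{np}$ by $\mathcal O_X$ with class $\varphi_n$, and $\varphi_n\iota_{1,n}=\varphi_1\ne0$ says that it does not split over the socle $\mathcal O_p\subset\mathcal O_{np}$. A torsion subsheaf of $G_n$ meets $\mathcal O_X$ in $0$, so it embeds in $\mathcal O_{np}$; if nonzero it would contain, over the socle,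 a splitting. So $G_n$ is a line bundle containing $\mathcal O_X$ with quotient $\mathcal O_{np}$: $G_n\cong\mathcal O_X(np)$, with $\sigma_n$ the canonical section. The map $q$ is a section of $\mathcal O_{np}\cong\mathcal O_X(np)/\mathcal O_X$, a principal part of order $n$, and $\varphi_n[1]q\in\mathrm{Ext}^1(\mathcal O_X,\mathcal O_X)=H^1(X,\mathcal O_X)$ is its obstruction.

## 7. Proof of Theorem 1: long shifts for $d\ne1$, Fitting's lemma for $d=1$

We prove ${}^\perp\mathcal E\ne0$ under (H), which covers all $d\ge1$. By Lemma 9 choose $G_0\in\mathcal D\setminus\mathrm{thick}(\mathcal E)$, and form $G$ and $V$ as in Step 6. Then $G\notin\mathrm{thick}(\mathcal E)$; in particular $G\ne0$. If $V=0$, then $\Psi G=0$, so $0\ne G\in{}^\perp\mathcal E$ and we are done. Let $V\neq0$. Two things remain: to make the obstruction $\varphi_n[1+m]q$ vanish, and to get a nonzero object.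

**Step 10: the case $d\neq1$.** Here a long shift does both jobs. As $\bigoplus_i\mathrm{Hom}(G,G[i])$ is finite-dimensional and $|n(d-1)|\to\infty$, choose $n$ so large that, with $m=n(d-1)$,
$$\mathrm{Hom}(G,G[1+m])=0\quad\text{and}\quad\mathrm{Hom}(G,G[-m])=0.$$
The first equality gives $\varphi_n[1+m]q_n=0$. Proposition 10 yields $s:G\to G_n[m]$ with $\mathrm{cone}(s)\in{}^\perp\mathcal E$.

Suppose $\mathrm{cone}(s)=0$. Then $G_n\cong G[-m]$, so $\sigma_n\in\mathrm{Hom}(G,G_n)\cong\mathrm{Hom}(G,G[-m])=0$. As $\sigma_n\circ\mathrm{id}_G=0$, the identity of $G$ factors through $\varphi_n:V\otimes\mathcal E_n\to G$. So $G$ is a direct summand of $V\otimes\mathcal E_n\in\mathrm{thick}(\mathcal E)$, hence $G\in\mathrm{thick}(\mathcal E)$, a contradiction. Therefore $\mathrm{cone}(s)\neq0$.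

**Step 11: the case $d=1$, killing the obstruction.** Now $m=0$ for every $n$, so shifts give nothing. The obstructions all lie in $\mathrm{Hom}(G,G[1])$ and need not vanish: for an elliptic curve and $n=1$ the obstruction is nonzero, since otherwise Proposition 10 would give a function with one simple pole. As in Section 4 we use linear dependence instead. The elements
$$\omega_j=\varphi_j[1]\,q_j\in\mathrm{Hom}(G,G[1]),\qquad j\ge1,$$
lie in a finite-dimensional space. So there are $n$ and $c_1,\dots,c_n\in k$ with $c_n\ne0$ and $\sum_{j\le n}c_j\omega_j=0$. Put $q=\sum_{j\le n}c_j\,\iota_{j,n}[1]\,q_j$. Since $\varphi_n\iota_{j,n}=\varphi_j$,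
$$\varphi_n[1]\,q=\sum_{j\le n}c_j\,\varphi_j[1]\,q_j=0.$$
Proposition 10 gives $s:G\to G_n$ with $\mathrm{cone}(s)\in{}^\perp\mathcal E$. If $\mathrm{cone}(s)\ne0$ we are done.

**Step 12: the case $d=1$ when $s$ is an isomorphism.** The argument that ended Step 10 is not available, because $\mathrm{Hom}(G,G[-m])=\mathrm{End}(G)\neq0$. Instead we find an object of ${}^\perp\mathcal E$ inside $G$ itself. Put
$$\nu=s^{-1}\sigma_n\in\mathrm{End}(G).$$
By (4), $H^*(\Psi\nu)=0$.

First, $\nu$ is not nilpotent. Since $s$ is an isomorphism, $\mathrm{cone}(\nu)\cong\mathrm{cone}(\sigma_n)=V\otimes\mathcal E_n[1]\in\mathrm{thick}(\mathcal E)$. By the octahedral axiom $\mathrm{cone}(\nu^a)\in\mathrm{thick}(\mathcal E)$ for all $a\ge1$. If $\nu^a=0$, then $\mathrm{cone}(\nu^a)=G\oplus G[1]$, so $G\in\mathrm{thick}(\mathcal E)$, a contradiction.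

Second, split $G$ (Fitting's lemma). The algebra $\mathrm{End}(G)$ is finite-dimensional. Write the minimal polynomial of $\nu$ as $T^ag(T)$ with $g(0)\neq0$; $g$ is not constant, since $\nu$ is not nilpotent. Then $k[\nu]\cong k[T]/(T^a)\times k[T]/(g)$. Let $e\in k[\nu]$ be the idempotent corresponding to $(0,1)$. It is nonzero and commutes with $\nu$. As $\mathcal D$ is idempotent complete, $G=G'\oplus G''$ with $G''$ the image of $e$, so $G''\neq0$; the decomposition is $\nu$-stable, $\nu|_{G'}$ is nilpotent, and $\nu|_{G''}$ is invertible, because $T$ is a unit in $k[T]/(g)$.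

On $H^*(\Psi G'')$ the map induced by $\nu$ is invertible, and it is zero, being a summand of $H^*(\Psi\nu)=0$. So $\Psi G''=0$, i.e. $0\neq G''\in{}^\perp\mathcal E$. This proves Theorem 1. $\square$

## 8. Proof of Theorem 2: the semisimple case $d=0$

**Step 13: under (H) both sides of the equivalence fail.** Section 7 gives ${}^\perp\mathcal E\ne0$ under (H), and Lemma 9 gives $\mathcal D\neq\mathrm{thick}(\mathcal E)$ under (H). So the equivalence holds whenever (H) does. What remains is $d=0$ with $B:=\mathrm{End}(\mathcal E)\not\cong k[x]/(x^2)$.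

A two-dimensional algebra is generated by one element, so $B\cong k[T]/(h)$ with $h$ quadratic. Either $h$ is irreducible and $B$ is a quadratic field extension, or $h$ has two distinct roots and $B\cong k\times k$, or $h$ has a double root, which is excluded. So $B$ is semisimple, and in particular: if ${}^\perp\mathcal E=0$, then (H) fails, $d=0$, and $\mathrm{End}(\mathcal E)$ is semisimple.

**Step 14: in the remaining case the first attempt works.** We show ${}^\perp\mathcal E\ne0\iff\mathcal D\ne\mathrm{thick}(\mathcal E)$. As in Lemma 6, truncation gives $\mathfrak B\simeq B$, and we have $\Psi$, $\Phi$ and the unit isomorphism on $\mathrm{Perf}(B)$ as in Step 1.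

If $0\ne F\in{}^\perp\mathcal E$, then $\mathrm{Hom}^\bullet(F,-)$ vanishes on $\mathrm{thick}(\mathcal E)$, so $F\notin\mathrm{thick}(\mathcal E)$; otherwise $\mathrm{id}_F=0$. Conversely let $G\in\mathcal D\setminus\mathrm{thick}(\mathcal E)$. Because $B$ is semisimple and sits in degree $0$, a dg $B$-module with finite-dimensional cohomology is isomorphic in $D(B)$ to its cohomology, a finite sum of shifts of finitely generated projective modules. So $\Psi G$ is perfect and $\Phi\Psi G\in\mathrm{thick}(\mathcal E)$. Let $K\in\mathcal D$ be the cone of the counit $\Phi\Psi G\to G$. Since the unit is invertible at $\Psi G$, the map $\Psi\Phi\Psi G\to\Psi G$ is an isomorphism, so $\Psi K=0$ and $K\in\mathcal E^\perp={}^\perp\mathcal E$ by Lemma 5. And $K\ne0$, since otherwise $G\cong\Phi\Psi G\in\mathrm{thick}(\mathcal E)$.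

**Step 15: the case occurs.** In $\mathrm{Perf}(k\times k)$ the object $\mathcal E=k\times k$ is $0$-spherical (Section 2) and generates, so ${}^\perp\mathcal E=0$. This proves Theorem 2. $\square$

## 9. Proof of Theorem 3: periodicity in the quotient, and the factor $2$ in $K_0$

Recall that the Verdier quotient of $\mathcal D$ by a thick subcategory $\mathcal T$ has the same objects, and that a morphism with cone in $\mathcal T$ becomes invertible there. Let $d\ne0,1$, so (H) holds.

**Step 16: part (a).** We compare the maps $s_n$ for consecutive $n$. Let $\mathcal Q=\mathcal D/\mathrm{thick}(\mathcal E\cup{}^\perp\mathcal E)$, let $G_0\in\mathcal D$, and take $G,V$ as in Step 6. The map $G_0\to G$ has cone $C'[1]\in\mathrm{thick}(\mathcal E)$, so $G_0\cong G$ in $\mathcal Q$. If $V=0$, then $G\in{}^\perp\mathcal E$, so $G_0\cong0$ in $\mathcal Q$ and there is nothing to show.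

Let $V\neq0$. There is $n_0$ with $\mathrm{Hom}(G,G[1+n(d-1)])=0$ for all $n\ge n_0$. For these $n$ the obstruction $\varphi_n[1+n(d-1)]q_n$ vanishes, and Proposition 10 gives
$$s_n:G\to G_n[n(d-1)]\quad\text{with cone in }{}^\perp\mathcal E.$$
Also $\sigma_n:G\to G_n$ has cone $V\otimes\mathcal E_n[1]\in\mathrm{thick}(\mathcal E)$. So in $\mathcal Q$
$$G\cong G_n[n(d-1)]\cong G[n(d-1)]\qquad\text{for all }n\ge n_0.$$
Comparing $n$ and $n+1$ gives $G[n(d-1)]\cong G[(n+1)(d-1)]$, hence $G\cong G[d-1]$ in $\mathcal Q$.

**Step 17: part (b), the inclusion.** We take classes of the same triangles. Let $d$ be even. Every element of $K_0(\mathcal D)$ is the class of some object $G_0$. With the notation of Step 16, $C'$ and $V\otimes\mathcal E_n$ are finite iterated extensions of shifts of $\mathcal E$, by Lemma 8 and Step 3. So modulo $\mathbb Z[\mathcal E]$ we have $[G_0]\equiv[G]\equiv[G_n]$. If $V=0$, then $[G]\in\mathrm{im}\,K_0({}^\perp\mathcal E)$. If $V\ne0$, take $n\ge n_0$ odd. Then $n(d-1)$ is odd, and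
$$[\mathrm{cone}(s_n)]=[G_n[n(d-1)]]-[G]=-[G_n]-[G]\equiv-2[G_0]\pmod{\mathbb Z[\mathcal E]}.$$
Since $\mathrm{cone}(s_n)\in{}^\perp\mathcal E$, we get $2[G_0]\in\mathbb Z[\mathcal E]+\mathrm{im}\,K_0({}^\perp\mathcal E)$.

**Step 18: the factor $2$ is needed.** We exhibit a class outside the subgroup by a parity argument. For $d$ even, the additive function $\chi(-,\mathcal E)=\sum_i(-1)^i\dim\mathrm{Hom}(-,\mathcal E[i])$ on $K_0(\mathcal D)$ vanishes on ${}^\perp\mathcal E$ and equals $2$ on $\mathcal E$. So it is even on $\mathbb Z[\mathcal E]+\mathrm{im}\,K_0({}^\perp\mathcal E)$. On $\mathbb F_2$ with $\mathcal E=\mathcal O_C(-1)$ and $d=2$,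
$$\chi(\mathcal O(f),\mathcal E)=\chi(\mathbb P^1,\mathcal O(-2))=-1$$
is odd, so $[\mathcal O(f)]$ does not lie in this subgroup, while $2[\mathcal O(f)]=[M]-[\mathcal E]$ does, with the rank-two bundle $M\in{}^\perp\mathcal E$ of Section 4. $\square$
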